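# Bounded proper forcing with no $\Sigma_1(\omega_1)$-definition of stationarity

## 1. Three statements about $\mathsf{BPFA}$ and $\mathrm{NS}_{\omega_1}$

**Theorem A (ZFC).** There is an $\omega_1$-preserving poset $P$ such that, in $V^P$, every proper poset forces "$\mathrm{NS}_{\omega_1}$ is not $\Sigma_1(\omega_1)$-definable". If $\kappa$ is reflecting, one can take $P\in V_\kappa$.

**Corollary.** If $\kappa$ is reflecting, some forcing extension satisfies $\mathsf{BPFA}$ + "$\mathrm{NS}_{\omega_1}$ is not $\Sigma_1(\omega_1)$-definable". Hence $\mathrm{Con}(\mathsf{ZFC}+\text{there is a reflecting cardinal})$ implies $\mathrm{Con}(\mathsf{ZFC}+\mathsf{BPFA}+\mathrm{NS}_{\omega_1}\text{ is not }\Sigma_1(\omega_1)\text{-definable})$.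

**Theorem B.** If $\kappa$ is reflecting, some forcing extension $W$ satisfies $\mathsf{BPFA}$ and: for no $\Sigma_1$-formula $\varphi$ and no $A\in H(\omega_2)$ does $\forall S\subseteq\omega_1\,(S\text{ stationary}\Leftrightarrow\varphi(S,A))$ hold.

The Corollary answers, with yes, a question from Hoffelner, Larson, Schindler and Wu, "Forcing Axioms and the Definabilty of the Nonstationary Ideal on $\omega_1$", arXiv:2208.05288 (2022): does a reflecting cardinal alone suffice for the consistency of $\mathsf{BPFA}$ with the non-existence of a $\Sigma_1(\omega_1)$-definition of $\mathrm{NS}_{\omega_1}$? Theorem B strengthens the Corollary by allowing parameters. Let us unpack the words.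

**Definability.** $\mathrm{NS}_{\omega_1}$ is the nonstationary ideal on $\omega_1$. It is $\Sigma_1(\omega_1)$-definable if there is a $\Sigma_1$-formula $\varphi(v_0,v_1)$ with
$$\forall S\in P(\omega_1)\;(S\text{ is stationary}\Leftrightarrow\varphi(S,\omega_1)).$$

Note which side is being defined. "$S$ is nonstationary" is visibly $\Sigma_1$ in $S,\omega_1$: there is a club $C\subseteq\omega_1$ with $C\cap S=\emptyset$. A $\Sigma_1$ definition of *stationarity* would ask for a positive witness that $S$ meets every club. To refute a formula $\varphi$ we need one set $S$ about which it is wrong. It can be wrong in two ways: $\varphi(S,\omega_1)$ is true and $S$ is nonstationary, or $\varphi(S,\omega_1)$ is false and $S$ is stationary. The first kind of error is permanent: in an extension with the same $\omega_1$, a true $\Sigma_1$ statement stays true, and a club disjoint from $S$ stays one. The second kind can be repaired by further forcing. The whole proof lives on this asymmetry.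

**Reflecting cardinals.** $\kappa$ is reflecting if $\kappa$ is regular and $H(\kappa)\prec_{\Sigma_2}V$. As an example of how this is used, take from Lemma 1 below that a reflecting $\kappa$ is inaccessible and $H(\kappa)=V_\kappa$. "$\lambda$ is inaccessible" is $\Pi_1$, so "there is an inaccessible" is a true $\Sigma_2$ statement, witnessed by $\kappa$. So it holds in $V_\kappa$, and a witness $\lambda<\kappa$ in $V_\kappa$ is really inaccessible, because $V_\kappa\prec_{\Sigma_1}V$. In particular the least inaccessible cardinal is not reflecting.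

**The axiom.** $\mathsf{BPFA}$ says: if $\mathbb B$ is a proper complete Boolean algebra and $\langle A_i:i<\omega_1\rangle$ are maximal antichains of $\mathbb B$, each of size at most $\omega_1$, then some filter on $\mathbb B$ meets every $A_i$. We use it only through two published theorems.

- Goldstern–Shelah (*The bounded proper forcing axiom*, JSL 60 (1995)): if $\kappa$ is reflecting, there is a proper poset forcing $\mathsf{BPFA}$. This is used for the Corollary.
- Bagaria (*Bounded forcing axioms as principles of generic absoluteness*, Arch. Math. Logic 39 (2000)): $\mathsf{BPFA}$ holds iff $H(\omega_2)\prec_{\Sigma_1}V^Q$ for all proper $Q$. This is used for Theorem B.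

Goldstern–Shelah also show that $\mathsf{BPFA}$ implies that $\omega_2$ is reflecting in $L$; so the hypothesis of the Corollary is optimal in consistency strength.

**Forcing conventions.** Posets are preorders with a greatest element $1$, and $R{\restriction}r=\{s\in R:s\le r\}$, whose greatest element is $r$. We use these textbook facts. The forcing relation for $\Delta_0$ formulas is $\Delta_1$ in $\mathsf{ZFC}$. By the maximum principle, "$r\Vdash\exists x\,\theta(x,\check a)$" with $\theta\in\Delta_0$ means $\exists\dot x\;r\Vdash\theta(\dot x,\check a)$; hence "$r\Vdash\varphi(\check a)$" is $\Sigma_1$ for $\Sigma_1$ formulas $\varphi$. Satisfaction of $\Sigma_1$-formulas is itself $\Sigma_1$, so a code for $\varphi$ may be treated as a parameter. Also $H(\mu)\prec_{\Sigma_1}V$ for every uncountable cardinal $\mu$.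

## 2. One formula, then two

Fix disjoint stationary sets $T_*,T_0\subseteq\omega_1$ and one $\Sigma_1$-formula $\varphi_0$. We want $\varphi_0$ to be wrong about $T_0$, and to stay wrong after all further proper forcing. Our tool is the poset $C(T_0)$ that adds a club disjoint from $T_0$ by countable closed approximations. Section 6 shows that it preserves $\omega_1$ and the stationarity of $T_*$, because $T_*\cap T_0=\emptyset$.

A natural first attempt is to look at $V$. If $\varphi_0(T_0,\omega_1)$ is true, force with $C(T_0)$, and $\varphi_0$ is wrong forever. If it is false, do nothing, since $T_0$ is stationary. The second case is where this breaks: the error is not permanent. For example, let $\varphi_0(v_0,v_1)$ say "there is $x\subseteq\omega$ with $x\notin L_{v_1}$". This is $\Sigma_1$, since $L_{\omega_1}$ is $\Delta_1$-computable from $\omega_1$. If $V=L$, then $\varphi_0(T_0,\omega_1)$ is false, because every constructible real lies in $L_{\omega_1}$. After adding a Cohen real, by a ccc and hence proper poset, it is true and $T_0$ is still stationary. So $T_0$ no longer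 refutes $\varphi_0$. (For this formula another set, $\emptyset$, refutes it in the extension; the point is that the set we reserved is lost.)

So we should ask not whether $\varphi_0(T_0,\omega_1)$ is true but whether it *can be made* true.

- *Case 1: some proper $R$ has $1_R\Vdash\varphi_0(T_0,\omega_1)$.* Force with $R*\dot C(T_0)$. Now $\varphi_0(T_0,\omega_1)$ holds and $T_0$ is nonstationary, permanently.
- *Case 2: there is no such $R$.* Do nothing. If $Q$ is proper, no $q\in Q$ forces $\varphi_0(T_0,\omega_1)$, since otherwise $Q{\restriction}q$ would be as in Case 1. So in every proper extension $\varphi_0(T_0,\omega_1)$ fails, and $T_0$ is stationary because proper forcing preserves stationarity.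

This settles one formula. Try it on three examples. For "$v_0=v_0$" we are in Case 1 with $R$ trivial. For "$v_0\neq v_0$" we are in Case 2. For "$v_0$ contains a club of $v_1$" we are in Case 2: a proper $R$ keeps $T_*$ stationary, and $T_*$ is disjoint from $T_0$, so no club inside $T_0$ can appear.

Now take two formulas, with disjoint stationary sets $T_*,T_0,T_1$. Suppose $\varphi_0$ is in Case 2 and $\varphi_1$ is in Case 1, so we force with $R*\dot C(T_1)$. This poset is not proper, for it destroys the stationary set $T_1$. The verdict "no proper poset forces $\varphi_0(T_0,\omega_1)$" was a verdict about $V$, and the new model may have new proper posets, so $\varphi_0$ must be examined again. This goes on only finitely often, because each index is killed at most once. With countably many formulas we examine each one $\omega_1$ many times along an iteration of length $\omega_1$. Only countably many killings can occur, so they stop at some countable stage, and every later verdict is about the final model. That is the proof of Theorem A.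

What has to be built is the technique for iterating these non-proper posets: $\omega_1$ must survive, and every $T_m$ that is not deliberately killed must stay stationary. The device is properness tested only on certain countable models $N$, for instance only on those with $N\cap\omega_1\in T_m$.

## 3. Reflecting cardinals and small forcing

**Lemma 1.** Let $\kappa$ be reflecting.

(a) $\kappa$ is inaccessible, and $H(\kappa)=V_\kappa$.

(b) If $P\in V_\kappa$ and $G$ is $P$-generic, then $V_\kappa[G]=H(\kappa)^{V[G]}\prec_{\Sigma_2}V[G]$; so $\kappa$ is reflecting in $V[G]$.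

*Proof.* (a) $\kappa\ne\omega$, since "there is an inductive set" is a true $\Sigma_1$ statement that fails in $H(\omega)$. Let $\lambda<\kappa$. The statement "$\exists x\,\exists f\,(x=\mathcal P(\lambda)$ and $f$ is a bijection of $x$ with an ordinal$)$" is $\Sigma_2$ and true, so it holds in $H(\kappa)$. Since $H(\kappa)$ contains all subsets of $\lambda$, the witness $x\in H(\kappa)$ is the real $\mathcal P(\lambda)$, and $f$ is a bijection of it with an ordinal below $\kappa$. So $2^\lambda<\kappa$. Thus $\kappa$ is inaccessible, and then $H(\kappa)=V_\kappa$.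

(b) Since $|P|<\kappa$, $\kappa$ stays inaccessible. A set in $H(\kappa)^{V[G]}$ is coded by a subset of some $\mu<\kappa$, which has a nice name in $V_\kappa$; conversely names in $V_\kappa$ have values of hereditary size less than $\kappa$. This gives $V_\kappa[G]=H(\kappa)^{V[G]}$.

Let $V[G]\models\exists x\forall y\,\theta(x,y,a)$ with $\theta\in\Delta_0$ and $a=\dot a[G]$, $\dot a\in V_\kappa$, and let $p\in G$ force this. By the maximum principle, "$\exists\dot x\,\forall\dot y\;p\Vdash\theta(\dot x,\dot y,\dot a)$" is true. It is $\Sigma_2$ in $P,p,\dot a$, so it holds in $V_\kappa$, which is a model of $\mathsf{ZFC}$. As $G$ is generic over $V_\kappa$, the forcing theorem in $V_\kappa$ gives $V_\kappa[G]\models\exists x\forall y\,\theta(x,y,a)$. Conversely, if $x\in V_\kappa[G]$ satisfies the $\Pi_1$ statement $\forall y\,\theta(x,y,a)$ in $V_\kappa[G]=H(\kappa)^{V[G]}$, then it satisfies it in $V[G]$, because $H(\kappa)^{V[G]}\prec_{\Sigma_1}V[G]$. $\square$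

## 4. Properness on the models that pass a test

Fix a function $g:\omega_1\to\omega_1$ (it plays no role before Section 9).

**Definition (test).** A *test* $\Gamma$ is one of the following conditions on a countable set $N$ with $N\cap\omega_1\in\omega_1$:

- the trivial (always true) condition;
- $[T]$, for $T\subseteq\omega_1$: $N\cap\omega_1\in T$;
- $[{=}\alpha]$, for an ordinal $\alpha$: $g(N\cap\omega_1)=\mathrm{otp}(N\cap\alpha)$;
- $[{\ge}\lambda]$, for an ordinal $\lambda$: $g(N\cap\omega_1)\ge\mathrm{otp}(N\cap\lambda)$.

Passing $\Gamma$ depends only on $N\cap\mathrm{Ord}$, and is $\Delta_1$ in $N$, $\omega_1$ and the parameters. We use tests in extensions with the same $\omega_1$, and there the parameters keep their old values.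

*Example.* Let $N\prec H(\theta)$ be countable, $\theta\ge\omega_2$ regular, $\delta=N\cap\omega_1$. Then $\omega_1\in N$ and $N\cap(\omega_1+1)=\delta\cup\{\omega_1\}$. So $N$ passes $[{=}\omega_1]$ iff $g(\delta)=\delta$, passes $[{=}(\omega_1{+}1)]$ iff $g(\delta)=\delta+1$, and passes $[{\ge}\omega_1]$ iff $g(\delta)\ge\delta$. In general, if $\alpha<\beta$ and $\alpha\in N$, then $N\cap\alpha$ is a proper initial segment of $N\cap\beta$, so $N$ cannot pass both $[{=}\alpha]$ and $[{=}\beta]$.

For a countable $N$, $q\in R$ is *$(N,R)$-generic* if $q\Vdash D\cap N\cap\dot G\ne\emptyset$ for every dense $D\subseteq R$ with $D\in N$. Equivalently, for each such $D$ every $t\le q$ is compatible with an element of $D\cap N$.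

**Definition ($\Gamma$-proper, alive).** $R$ is *$\Gamma$-proper* if there are a regular uncountable $\theta$ with $\mathcal P(R)$ and the parameters of $\Gamma$ in $H(\theta)$, and $F:[H(\theta)]^{<\omega}\to[H(\theta)]^{\le\omega}$, such that for every countable $N\subseteq H(\theta)$ that is closed under $F$ (that is, $F(s)\subseteq N$ for $s\in[N]^{<\omega}$) and passes $\Gamma$, every $p\in N\cap R$ has an $(N,R)$-generic $q\le p$. We call $(\theta,F)$ a *witness*. $\Gamma$ is *alive* if there is $\theta_0$ such that for all regular $\theta\ge\theta_0$ and $z\in H(\theta)$ there is a countable $N\prec H(\theta)$ with $z\in N$ passing $\Gamma$.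

For the trivial test, $\Gamma$-properness is properness. The test $[T]$ is alive iff $T$ is stationary. If $T$ is stationary, take a continuous increasing chain $\langle N_i:i<\omega_1\rangle$ of countable elementary submodels of $H(\theta)$ containing $z$ with $N_i\cap\omega_1\in N_{i+1}$; the set $\{N_i\cap\omega_1:i<\omega_1\}$ is a club and so meets $T$. Conversely, given a club $C$, take $N\ni C$ passing $[T]$; then $N\cap\omega_1\in C\cap T$.

**Fact 2.**

(a) If $(\theta,F)$ witnesses that $R$ is $\Gamma$-proper, $\theta'$ is regular, and $F,R\in N\prec H(\theta')$ with $N$ countable and passing $\Gamma$, then every $p\in N\cap R$ has an $(N,R)$-generic extension.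

(b) Conversely, if for some regular uncountable $\theta'$ with $\mathcal P(R)$ and the parameters of $\Gamma$ in $H(\theta')$, and some $z\in H(\theta')$, the conclusion of (a) holds for all countable $N\prec H(\theta')$ with $z\in N$ passing $\Gamma$, then $R$ is $\Gamma$-proper.

(c) "$R$ is $\Gamma$-proper" is $\Sigma_2$ in $R$, $\omega_1$ and the parameters of $\Gamma$.

(d) Proper posets are $\Gamma$-proper for every $\Gamma$. If $R$ is $\Gamma$-proper, so is $R{\restriction}r$. If, for some set $z$ and all large $\theta'$, every countable $N\prec H(\theta')$ with $z\in N$ that passes $\Gamma'$ also passes $\Gamma$, then $\Gamma$-proper posets are $\Gamma'$-proper.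

(e) If $\Gamma$ is alive and $R$ is $\Gamma$-proper, then $R$ preserves $\omega_1$, $\Gamma$ is alive in $V^R$, and every countable set of ordinals in $V^R$ is covered by a set in $V$ that is countable in $V$.

*Proof.* (a) $H(\theta)=\bigcup\mathrm{dom}(F)\in N$. The set $N\cap H(\theta)$ is closed under $F$: if $s$ is a finite subset of it, then $s\in N$, so $F(s)\in N$; as $F(s)$ is countable, $F(s)\subseteq N$. It has the same intersection as $N$ with $\omega_1$ and with the ordinal parameters, which are below $\theta$, so it passes $\Gamma$. Since $\mathcal P(R)\in H(\theta)$, it contains the same elements and the same dense subsets of $R$ as $N$. So an $(N\cap H(\theta),R)$-generic condition is $(N,R)$-generic.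

(b) Fix Skolem functions for $(H(\theta'),\in,z)$, and let $F(s)$ be the Skolem hull of $s\cup\{z\}$. A set closed under $F$ is an elementary submodel containing $z$. So $(\theta',F)$ is a witness.

(c) It says $\exists\theta,X,Y,F$ such that: $\theta$ is regular uncountable, $X=H(\theta)$, $Y=\mathcal P(R)\in X$, the parameters are in $X$, $F$ is a function from $[X]^{<\omega}$ to $[X]^{\le\omega}$, and for all $f:\omega\to X$, if $N=\mathrm{ran}(f)$ is closed under $F$ and passes $\Gamma$, then every $p\in N\cap R$ has some $q\le p$ in $R$ that is $(N,R)$-generic. Regularity of $\theta$ and $Y=\mathcal P(R)$ are $\Pi_1$. For $X=H(\theta)$, say that $X$ is transitive, that every $x\in X$ has in $X$ a surjection from an ordinal below $\theta$ onto the transitive closure of $\{x\}$, and that every set with such a surjection is in $X$; this is $\Pi_1$. Countability of the values of $F$ is witnessed by enumerations in $X$. Closure under $F$ and passing $\Gamma$ are $\Delta_1$, and $(N,R)$-genericity of $q$ is $\Delta_0$ in $q,N,R$ by the compatibility formulation (quantify over $D\in N$).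 So the last clause is $\Pi_1$, and the whole is $\Sigma_2$.

(d) *Third statement.* Let $(\theta,F)$ witness that $R$ is $\Gamma$-proper, and let $\theta'$ be large. A countable $N\prec H(\theta')$ containing $z,F,R$ and passing $\Gamma'$ passes $\Gamma$, so (a) gives generic extensions, and (b) applies to $\Gamma'$. *First statement.* This is the third statement with $\Gamma$ trivial. *Second statement.* Let $N\prec H(\theta')$ contain $r$, $R$ and a witness and pass $\Gamma$. Let $p\in N\cap R{\restriction}r$, and let $q\le p$ be $(N,R)$-generic. Let $D\in N$ be dense in $R{\restriction}r$. Then $D'=D\cup\{s\in R:s\perp r\}\in N$ is dense in $R$: a condition compatible with $r$ has an extension below $r$, which extends into $D$. Each $t\le q$ is compatible with some $d\in D'\cap N$. Since $t\le r$, $d$ is compatible with $r$, so $d\in D$. A common extension of $t,d$ lies below $r$. So $q$ is $(N,R{\restriction}r)$-generic; use (b).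

(e) Let $r\in R$ and let $\dot z$ be a name. For $\theta'$ large and regular take a countable $N\prec H(\theta')$ passing $\Gamma$ and containing $R,r,\dot z$, a witness and the parameters of $\Gamma$, and by (a) an $(N,R)$-generic $q\le r$. Let $q\in G$. Then
$$N[G]\cap\mathrm{Ord}=N\cap\mathrm{Ord}.$$
Indeed, if $\dot\beta\in N$ is a name, the set of conditions that force $\dot\beta$ not to be an ordinal or decide its value is dense and in $N$; some element of it is in $N\cap G$, and the value it decides is definable from elements of $N$. Also $N[G]\prec H(\theta')[G]=H(\theta')^{V[G]}$, as usual. If $\dot z$ names a function from $\omega$ to the ordinals, its values are in $N[G]\cap\mathrm{Ord}=N\cap\mathrm{Ord}$, so its range is covered by the countable set $N\cap\mathrm{Ord}\in V$. In particular a function from $\omega$ to $\omega_1$ is bounded by $N\cap\omega_1$, so $\omega_1$ is preserved. Finally $N[G]\ni\dot z[G]$ passes $\Gamma$, as it has the same ordinals as $N$. Since $r$ was arbitrary, such $q$ are dense, so $\Gamma$ is alive in $V[G]$. $\square$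

## 5. Countable support iterations of $\Gamma$-proper posets

"CS" means countable support. A condition in a CS iteration $\langle P_\xi,\dot Q_\xi:\xi<\delta\rangle$ is a partial function with countable domain, $p(\xi)$ is a $P_\xi$-name for an element of $\dot Q_\xi$, and $p(\xi)=1$ for $\xi\notin\mathrm{dom}(p)$. The order is: $p\le q$ iff $p{\restriction}\xi\Vdash p(\xi)\le q(\xi)$ for all $\xi$. So $P_\xi\subseteq P_\delta$ for $\xi\le\delta$, and a $P_\xi$-name is also a $P_\delta$-name with the same value. If $G_\delta$ is generic, then $G_\xi=G_\delta\cap P_\xi=\{p{\restriction}\xi:p\in G_\delta\}$. We constantly use: for $p\in P_\delta$ and $u\in P_\xi$,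
$$u\le p{\restriction}\xi\;\Longrightarrow\; u\cup p{\restriction}[\xi,\delta)\text{ is a condition and is}\le p.\tag{1}$$

The next lemma says that membership in the generic filter of a limit stage can be checked on a cofinal sequence.

**Lemma 3.** Let $P_\sigma$ be the limit of a CS iteration, $\sigma$ a limit, $G_\sigma$ generic, $p\in P_\sigma$, $\gamma_m$ $(m<\omega)$ cofinal in $\sigma$, and $p{\restriction}\gamma_m\in G_{\gamma_m}$ for all $m$. Then $p\in G_\sigma$.

*Proof.* We have $p{\restriction}\xi\in G_\xi$ for all $\xi<\sigma$. If $p\notin G_\sigma$, some $s\in G_\sigma$ forces $p\notin\dot G_\sigma$ and $p{\restriction}\xi\in\dot G_\xi$ for all $\xi<\sigma$. Then $s{\restriction}\xi\Vdash_\xi p{\restriction}\xi\in\dot G_\xi$ for all $\xi<\sigma$: if $u\le s{\restriction}\xi$ forced the contrary, so would $u\cup s{\restriction}[\xi,\sigma)\le s$.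

We build a common extension $t$ of $s$ and $p$ by choosing $t(\xi)$ recursively with $t{\restriction}\xi\le s{\restriction}\xi,p{\restriction}\xi$. Let $t{\restriction}\xi\in G_\xi$, and force with $Q_\xi$ below $s(\xi)$. This gives a generic $G_{\xi+1}\ni s{\restriction}(\xi+1)$, hence $p{\restriction}(\xi+1)\in G_{\xi+1}$. So $p(\xi)$ and $s(\xi)$ are in one filter, hence compatible. Thus $t{\restriction}\xi$ forces $s(\xi)$ and $p(\xi)$ to be compatible; let $t(\xi)$ name a common lower bound, with $t(\xi)=1$ off $\mathrm{dom}(s)\cup\mathrm{dom}(p)$. The support is countable, so $t\in P_\sigma$, and $t\le s,p$. But $t\le s$ forces $p\notin\dot G_\sigma$ and $t\le p$ forces $p\in\dot G_\sigma$, a contradiction. $\square$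

**Lemma 4 (iteration).** Let $\langle P_\xi,\dot Q_\xi:\xi<\delta\rangle$ be a CS iteration with limit $P_\delta$ such that every $P_\xi$ with $\xi<\delta$ preserves $\omega_1$. Let $p^*\in P_\delta$, let $\Gamma$ be a test, and suppose $p^*{\restriction}\xi\Vdash_\xi$ "$\dot Q_\xi{\restriction}p^*(\xi)$ is $\Gamma$-proper" for all $\xi<\delta$. Then $P_\delta{\restriction}p^*$ is $\Gamma$-proper.

The condition $p^*$ is there because later we know that iterands are $\Gamma$-proper only below certain conditions.

*Proof.* Choose $P_\xi$-names $\dot w_\xi$ for witnesses (below $p^*{\restriction}\xi$) and a large regular $\chi$. Let $N\prec H(\chi)$ be countable, passing $\Gamma$, and containing the iteration, $p^*$, $\langle\dot w_\xi:\xi<\delta\rangle$ and the parameters of $\Gamma$.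

**Claim.** Let $\eta\le\gamma$ be in $N\cap(\delta+1)$, $q\in P_\eta$ be $(N,P_\eta)$-generic, $\dot p$ a $P_\eta$-name, and $q\Vdash$ "$\dot p\in P_\gamma\cap N$, $\dot p\le p^*{\restriction}\gamma$, $\dot p{\restriction}\eta\in\dot G_\eta$". Then there is an $(N,P_\gamma)$-generic $r\in P_\gamma$ with $r{\restriction}\eta=q$ and $r\Vdash_\gamma\dot p\in\dot G_\gamma$.

We induct on $\gamma$. For $\gamma=\eta$ take $r=q$.

**Successor step: prolong by one coordinate, using the $\Gamma$-properness of $\dot Q_{\gamma'}$.** Let $\gamma=\gamma'+1>\eta$. By induction there is $r'\in P_{\gamma'}$ as in the Claim for $\dot p{\restriction}\gamma'$. Let $r'\in G_{\gamma'}$ and $p=\dot p[G_{\gamma'}]\in N$. Then $p{\restriction}\gamma'\in G_{\gamma'}$, so $p^*{\restriction}\gamma'\in G_{\gamma'}$, and $p(\gamma')\le p^*(\gamma')$ in $Q_{\gamma'}$. So $Q_{\gamma'}{\restriction}p^*(\gamma')$ is $\Gamma$-proper in $V[G_{\gamma'}]$, with the witness $\dot w_{\gamma'}[G_{\gamma'}]\in N[G_{\gamma'}]$. As in the proof of Fact 2(e), genericity of $r'$ gives that $N[G_{\gamma'}]\prec H(\chi)^{V[G_{\gamma'}]}$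 has the same ordinals as $N$; so it passes $\Gamma$. By Fact 2(a) there is $t\le p(\gamma')$ which is $(N[G_{\gamma'}],Q_{\gamma'}{\restriction}p^*(\gamma'))$-generic. It is also $(N[G_{\gamma'}],Q_{\gamma'})$-generic, since for $D$ dense in $Q_{\gamma'}$ the set $D\cap Q_{\gamma'}{\restriction}p^*(\gamma')$ is dense in $Q_{\gamma'}{\restriction}p^*(\gamma')$. Let $r(\gamma')$ be a name for such a $t$, and $r=r'\cup\{(\gamma',r(\gamma'))\}$. Since $r'\Vdash\dot p{\restriction}\gamma'\in\dot G_{\gamma'}$ and $r(\gamma')$ is forced below $\dot p(\gamma')$, we have $r\Vdash\dot p\in\dot G_\gamma$.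

For genericity, let $D\in N$ be dense in $P_\gamma$ and $r\in G_\gamma$. In $V[G_{\gamma'}]$ put $D^*=\{s(\gamma')[G_{\gamma'}]:s\in D,\ s{\restriction}\gamma'\in G_{\gamma'}\}$. It is dense in $Q_{\gamma'}$: given $x=\dot x[G_{\gamma'}]\in Q_{\gamma'}$, any $v\in P_{\gamma'}$ gives a condition $v\cup\{(\gamma',\dot x)\}$, which extends to some $s\in D$, and then $s{\restriction}\gamma'\le v$ and $s{\restriction}\gamma'\Vdash s(\gamma')\le\dot x$; so such $s{\restriction}\gamma'$ are dense and one of them is in $G_{\gamma'}$. Also $D^*\in N[G_{\gamma'}]$. So some $d\in D^*\cap N[G_{\gamma'}]$ is in the generic for $Q_{\gamma'}$, as $t$ is. By elementarity $d=s(\gamma')[G_{\gamma'}]$ for some $s\in D\cap N[G_{\gamma'}]$ with $s{\restriction}\gamma'\in G_{\gamma'}$. A name in $N$ for an element of $D$ is decided by a condition in $N\cap G_{\gamma'}$, because $r'$ is $(N,P_{\gamma'})$-generic; hence $s\in N$. So $s\in D\cap N\cap G_\gamma$.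

**Limit step: catch one dense set at a time, and use Lemma 3 at the end.** Let $\gamma$ be a limit and $\eta<\gamma$. Choose $\eta=\gamma_0<\gamma_1<\cdots$ in $N\cap\gamma$, cofinal in $\sigma=\sup(N\cap\gamma)$, and enumerate the dense subsets of $P_\gamma$ in $N$ as $\langle D_n:n<\omega\rangle$. We build $(N,P_{\gamma_n})$-generic $q_n$ and $P_{\gamma_n}$-names $\dot p_n$ such that $q_0=q$, $\dot p_0=\dot p$, $q_{n+1}{\restriction}\gamma_n=q_n$, and
$$q_n\Vdash\text{``}\dot p_n\in P_\gamma\cap N,\ \dot p_n\le p^*{\restriction}\gamma,\ \dot p_n{\restriction}\gamma_n\in\dot G_{\gamma_n}\text{''},$$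
with $\dot p_{n+1}\le\dot p_n$ and $\dot p_{n+1}\in D_n$ forced.

Given $q_n,\dot p_n$, let $q_n\in G_{\gamma_n}$ and $p=\dot p_n[G_{\gamma_n}]\in N$. Consider the set of $s\in P_{\gamma_n}$ such that $s\perp p{\restriction}\gamma_n$, or $s=p'{\restriction}\gamma_n$ for some $p'\le p$ in $D_n$. It is dense: if $u\le s,p{\restriction}\gamma_n$, extend $u\cup p{\restriction}[\gamma_n,\gamma)$, a condition below $p$ by (1), to some $p'\in D_n$; then $p'{\restriction}\gamma_n\le s$ is in the set. The set lies in $N$, so it has an element $s\in N\cap G_{\gamma_n}$. As $p{\restriction}\gamma_n\in G_{\gamma_n}$, $s$ is of the second kind, and by elementarity of $N$ there is $p'\in N\cap D_n$ with $p'\le p$ and $p'{\restriction}\gamma_n=s\in G_{\gamma_n}$. Let $\dot p_{n+1}$ be a $P_{\gamma_n}$-name for such a $p'$. Apply the induction hypothesis to $(\gamma_n,\gamma_{n+1},q_n,\dot p_{n+1}{\restriction}\gamma_{n+1})$. It gives an $(N,P_{\gamma_{n+1}})$-generic $q_{n+1}$ with $q_{n+1}{\restriction}\gamma_n=q_n$ that forces $\dot p_{n+1}{\restriction}\gamma_{n+1}\in\dot G_{\gamma_{n+1}}$.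

Let $r=\bigcup_nq_n$, a condition in $P_\gamma$ with countable domain included in $\sigma$ and $r{\restriction}\eta=q$. Let $r\in G_\gamma$ and $p_n=\dot p_n[G_\gamma]$. For $m\ge n$ we have $p_m\le p_n$, so $p_n{\restriction}\gamma_m\ge p_m{\restriction}\gamma_m\in G_{\gamma_m}$; hence $p_n{\restriction}\gamma_m\in G_{\gamma_m}$ for all $m$. Also $\mathrm{dom}(p_n)\in N$ is countable, so $\mathrm{dom}(p_n)\subseteq N\cap\gamma\subseteq\sigma$ and $p_n\in P_\sigma$. By Lemma 3, $p_n\in G_\sigma\subseteq G_\gamma$. So $p_{n+1}\in D_n\cap N\cap G_\gamma$ for all $n$, and $\dot p[G_\gamma]=p_0\in G_\gamma$. This proves the Claim.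

**Conclusion.** Let $p\in N$, $p\le p^*$. The Claim with $\eta=0$, $\gamma=\delta$, $q=\emptyset$ gives an $(N,P_\delta)$-generic $r$ forcing $p\in\dot G_\delta$. So $r$ and $p$ are compatible, and a common extension $q'$ is an $(N,P_\delta)$-generic condition below $p$. As $p^*\in N$, it is $(N,P_\delta{\restriction}p^*)$-generic by the argument for $R{\restriction}r$ in Fact 2(d). Now use Fact 2(b). $\square$

## 6. Clubs avoiding a set, and keeping posets small

**Definition (club shooting).** For $T\subseteq\omega_1$ with $\omega_1\setminus T$ uncountable, $C(T)$ is the set of countable closed subsets of $\omega_1\setminus T$ that have a maximum, together with $\emptyset$, ordered by end-extension.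

As $\omega_1\setminus T$ is unbounded, $\{c:\max c\ge\beta\}$ is dense for each $\beta<\omega_1$. So if $\omega_1$ is preserved, the union of the generic is a club of $\omega_1$ disjoint from $T$.

**Lemma 5.** If there are a large regular $\theta$ and $z\in H(\theta)$ such that every countable $N\prec H(\theta)$ with $z\in N$ passing $\Gamma$ has $N\cap\omega_1\notin T$, then $C(T)$ is $\Gamma$-proper.

*Proof.* Let $C(T),z\in N\prec H(\theta)$ with $N$ countable and passing $\Gamma$, $\delta=N\cap\omega_1\notin T$, and $p\in N\cap C(T)$. Take a descending sequence $p=p_0\ge p_1\ge\cdots$ in $N$ meeting all dense sets in $N$. Each $p_k$ is countable and in $N$, so $p_k\subseteq\delta$, and by the density above the maxima converge to $\delta$. Since $\delta\notin T$, $\bigcup_kp_k\cup\{\delta\}$ is a condition. It end-extends every $p_k$, so it is $(N,C(T))$-generic and below $p$. Use Fact 2(b). $\square$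

*Example.* $C(T)$ is $[\omega_1\setminus T]$-proper whenever $\omega_1\setminus T$ is uncountable. If $T$ is stationary, $C(T)$ is not $[T]$-proper: otherwise, by Fact 2(e), $\omega_1$ would be preserved and $T$ would stay stationary, while the generic club misses $T$. In particular it is then not proper.

**Size convention.** Let $\kappa$ be inaccessible, $P_\xi\in V_\kappa$ and $\Vdash_\xi\dot Q_\xi\in V_\kappa[\dot G_\xi]$. Since $|P_\xi|<\kappa$, some $\mu<\kappa$ has $\Vdash|\dot Q_\xi|\le\mu$. Replace $\dot Q_\xi$ by the preorder on $\mu$ pulled back along a surjection $\pi:\mu\to\dot Q_\xi$ with $\pi(0)=1$, and use only nice names for elements of $\mu$; each name is forced equal to a nice one. Then $P_{\xi+1}\in V_\kappa$, and at limits below $\kappa$ we stay in $V_\kappa$ by inaccessibility.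

This changes none of the properties we consider. The map $\pi$ is onto and preserves and reflects the order, so both posets give the same extensions, and $i$ forces what $\pi(i)$ forces. If $N\ni\pi$ and $\pi(i)$ is generic over $N$, so is $i$: for $D\in N$ dense in $\mu$, $\pi[D]\in N$ is dense, and an element of $\pi[D]\cap N$ is $\pi(d)$ for some $d\in D\cap N$. A poset $\{1\}$ becomes one in which any two conditions are equivalent, so that its generic filter contains all conditions. We use the convention tacitly, and still write $\{1\}$.

## 7. Killing $T_n$ exactly when $\varphi_n(T_n,\omega_1)$ can be forced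

We now prove Theorem A. Let $\langle\varphi_n:n<\omega\rangle$ enumerate the $\Sigma_1$-formulas $\varphi(v_0,v_1)$. By Ulam's theorem there are pairwise disjoint stationary subsets $T_*,T_n$ $(n<\omega)$ of $\omega_1$. For $K\subseteq\omega$ (the set of indices killed so far) put
$$E_K=T_*\cup\bigcup_{n\notin K}T_n .$$
The set $T_*$ is never touched and keeps $\omega_1$ alive.

**Step 1. The definition of the iteration.** Define a CS iteration $P=P_{\omega_1}$ of length $\omega_1$ and sets $K_\xi\subseteq\omega$ in $V[G_\xi]$, with $K_0=\emptyset$ and unions at limits. At $\xi=\omega\mu+n$, in $V[G_\xi]$: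

- If $n\notin K_\xi$ and there is an $[E_{K_\xi}]$-proper $R$ with $1_R\Vdash\varphi_n(T_n,\omega_1)$, choose such an $R$ of least rank. Let $Q_\xi=R*\dot C(T_n)$ and $K_{\xi+1}=K_\xi\cup\{n\}$. We say "$n$ is killed at $\xi$".
- Otherwise $Q_\xi=\{1\}$ and $K_{\xi+1}=K_\xi$.

A name $\dot Q_\xi$ exists by the maximum principle, and $K_{\xi+1}$ is already determined in $V[G_\xi]$.

A word on the class from which $R$ is taken. In Section 2 we looked only at proper $R$. The steps below use just two things: every proper poset is allowed, and every allowed $R$ is $[E_{K_\xi}]$-proper. So both extremes, proper and $[E_{K_\xi}]$-proper, work here; we take the larger. But $[T_*]$-proper would be too large. If $R$ is $[T_*]$-proper and forces $\varphi_0(T_0,\omega_1)$, then $R*\dot C(T_1)$ also forces it, by upward absoluteness, and is also $[T_*]$-proper: $T_*$ stays stationary in $V^R$ and is disjoint from $T_1$, so Lemmas 5 and 4 apply. The bookkeeping could pick this poset for the index $0$, and then $T_1$ is nonstationary although nothing has made $\varphi_1(T_1,\omega_1)$ true. Step 3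 would fail.

**Step 2. $\omega_1$ survives.** We show, by induction on $\xi$, that $P_\xi$ is $[T_*]$-proper and that it is forced that $Q_\xi$ is $[E_{K_{\xi+1}}]$-proper. Always $T_*\subseteq E_K$, so an $[E_K]$-proper poset is $[T_*]$-proper by Fact 2(d). Hence if the second statement holds for all $\xi'<\xi$ (and the first too, so that $P_{\xi'}$ preserves $\omega_1$), Lemma 4 with $p^*=\emptyset$ gives that $P_\xi$ is $[T_*]$-proper. By Fact 2(e), $\omega_1$ is preserved and $T_*$ is stationary in $V[G_\xi]$.

For the second statement, trivial $Q_\xi$ are proper. Suppose $n$ is killed at $\xi$, with $R$, and put $E'=E_{K_\xi\cup\{n\}}=E_{K_{\xi+1}}\subseteq E_{K_\xi}$. By Fact 2(d), $R$ is $[E']$-proper, hence $[T_*]$-proper. So in $V[G_\xi]^R$ the ordinal $\omega_1$ is preserved, and $T_*\subseteq\omega_1\setminus T_n$ is stationary; thus $\omega_1\setminus T_n$ is uncountable and $C(T_n)$ is defined. A model passing $[E']$ has $N\cap\omega_1\in E'$, and $E'\cap T_n=\emptyset$; so $C(T_n)$ is $[E']$-proper there by Lemma 5. By Lemma 4 for length $2$, $R*\dot C(T_n)$ is $[E']$-proper.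

The induction includes $\xi=\omega_1$: $P$ is $[T_*]$-proper and preserves $\omega_1$.

**Step 3. The verdict on each index.** Let $G$ be $P$-generic and $K=\bigcup_{\xi<\omega_1}K_\xi$. Each $n$ is killed at most once, and $\omega_1$ is regular in $V[G]$; so there is $\xi_0<\omega_1$ with $K=K_{\xi_0}$.

*(i) If $n\in K$, then in $V[G]$ and in every $\omega_1$-preserving extension of it, $\varphi_n(T_n,\omega_1)$ holds and $T_n$ is nonstationary.* Where $n$ was killed, $R$ made $\varphi_n(T_n,\omega_1)$ true, and $C(T_n)$ added a club disjoint from $T_n$. Both persist.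

*(ii) If $n\notin K$, then $T_n$ is stationary in $V[G]$.* Let $p^*\in G$ force $n\notin\dot K$. For each $\xi$, $p^*{\restriction}\xi\Vdash n\notin\dot K_{\xi+1}$: if $s\le p^*{\restriction}\xi$ forced $n\in\dot K_{\xi+1}$, then $s\cup p^*{\restriction}[\xi,\omega_1)\le p^*$ would force $n\in\dot K$. So $p^*{\restriction}\xi$ forces $T_n\subseteq E_{K_{\xi+1}}$, hence by Step 2 and Fact 2(d) that $\dot Q_\xi$, and so also $\dot Q_\xi{\restriction}p^*(\xi)$, is $[T_n]$-proper. By Lemma 4, $P{\restriction}p^*$ is $[T_n]$-proper. Since $[T_n]$ is alive in $V$, it is alive in $V[G]$ by Fact 2(e), that is, $T_n$ is stationary there.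

*(iii) If $n\notin K$, then in $V[G]$ no condition in a proper poset forces $\varphi_n(T_n,\omega_1)$.* Suppose $q\in Q$ does, with $Q\in V[G]$ proper. We first see that $V[G]$ is itself an intermediate model at which the question about $n$ was asked. No killing occurs at stages $\xi\ge\xi_0$, so $Q_\xi=\{1\}$ for $\xi\in[\xi_0,\omega_1)$. By induction on $\xi\in[\xi_0,\omega_1]$,
$$G_\xi=\{s\in P_\xi:s{\restriction}\xi_0\in G_{\xi_0}\}.$$
At successors this is clear, since all conditions in $\{1\}$ are in its generic. At limits $\xi<\omega_1$, let $s{\restriction}\xi_0\in G_{\xi_0}$ and let $\gamma_m$ be cofinal in $\xi$ with $\gamma_m\geq\xi_0$; by induction $s{\restriction}\gamma_m\in G_{\gamma_m}$ for all $m$, and Lemma 3 gives $s\in G_\xi$. At $\xi=\omega_1$, $\mathrm{dom}(s)$ is bounded, so $s\in P_\gamma$ for some $\gamma\in[\xi_0,\omega_1)$ and $s\in G_\gamma\subseteq G$. Hence $V[G]=V[G_\xi]$ for all $\xi\in[\xi_0,\omega_1)$.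

Pick such a $\xi$ of the form $\omega\mu+n$. In $V[G_\xi]=V[G]$, the poset $Q{\restriction}q$ is proper, hence $[E_{K_\xi}]$-proper, and its greatest element $q$ forces $\varphi_n(T_n,\omega_1)$. Since $n\notin K_\xi$, the first clause of Step 1 applies and $n$ is killed at $\xi$. This contradicts $n\notin K$.

**Step 4. After any proper forcing.** Let $Q\in V[G]$ be proper and $H$ be $Q$-generic over $V[G]$. Consider any $n$ in $V[G][H]$. If $n\in K$, then by (i) $\varphi_n(T_n,\omega_1)$ holds and $T_n$ is nonstationary. If $n\notin K$, then $T_n$ is stationary, by (ii) and since proper forcing preserves stationarity, and $\varphi_n(T_n,\omega_1)$ fails by (iii). In both cases $\varphi_n$ is wrong about $T_n$. So no $\Sigma_1$-formula defines stationarity from $\omega_1$.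

**Step 5. If $\kappa$ is reflecting, then $P\in V_\kappa$.** We show $P_\xi\in V_\kappa$ by induction, using the size convention. We must see that $Q_\xi$ can be found in $V_\kappa[G_\xi]$. By Fact 2(c), "$R$ is $[E_{K_\xi}]$-proper and $1_R\Vdash\varphi_n(T_n,\omega_1)$" is $\Sigma_2$ in $R$ and parameters from $V_\kappa[G_\xi]$. By Lemma 1(b), $V_\kappa[G_\xi]\prec_{\Sigma_2}V[G_\xi]$. So if there is such an $R$ in $V[G_\xi]$, then $V_\kappa[G_\xi]$ has an $R$ with this property as computed there, and it has the property in $V[G_\xi]$. So an $R$ of least rank lies in $V_\kappa[G_\xi]$, and so does $R*\dot C(T_n)$, formed with nice names. Since $\omega_1<\kappa$, we get $P=P_{\omega_1}\in V_\kappa$. This proves Theorem A. $\square$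

## 8. From Theorem A to $\mathsf{BPFA}$

*Proof of the Corollary.* Let $\kappa$ be reflecting, $P\in V_\kappa$ as in Theorem A, and $G$ be $P$-generic. By Lemma 1(b), $\kappa$ is reflecting in $V[G]$. By Goldstern–Shelah there is in $V[G]$ a proper $Q$ forcing $\mathsf{BPFA}$. Let $H$ be $Q$-generic over $V[G]$. Then $V[G][H]\models\mathsf{BPFA}$, and since $Q$ is proper, Theorem A says that $\mathrm{NS}_{\omega_1}$ is not $\Sigma_1(\omega_1)$-definable in $V[G][H]$. $\square$

## 9. Parameters in $H(\omega_2)$: sets separated by order types

For Theorem B we must refute $\varphi(\cdot,A)$ for every $A\in H(\omega_2)^W$. Repeating the plan of Section 7 meets three obstacles.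

First, a family of pairwise disjoint stationary subsets of $\omega_1$ has at most $\omega_1$ members, while we will handle pairs $(\varphi,A)$ along an iteration of length $\kappa$. Second, we can no longer kill first and force $\mathsf{BPFA}$ afterwards: the second forcing may add new parameters $A$, for which no set has been reserved. So killing and forcing $\mathsf{BPFA}$ must happen in one iteration. Third, in such an iteration $\mathsf{BPFA}$ at the end is verified by showing that the tail of the iteration, followed by a proper poset, is a poset that the bookkeeping would have accepted at an earlier stage. The tail now contains posets $C(T)$, so it need not be proper. The accepted class must contain the tails, and still protect the sets that are not to be killed.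

The first obstacle is overcome by sets $T_\eta$ that are created along the way and correspond to tests $[{=}\lambda_\eta]$ with distinct ordinals $\lambda_\eta$. We saw in Section 4 that such tests exclude one another on models containing the ordinals. For this we need all the tests $[{=}\alpha]$ to be alive for one function $g$.

Let $\kappa$ be reflecting in $V_0$. Let $g:\omega_1\to\omega_1$ be generic over $V_0$ for the $\sigma$-closed poset of functions $p:\gamma\to\omega_1$, $\gamma<\omega_1$, ordered by extension. From now on $V=V_0[g]$, and tests use this $g$. By Lemma 1, $\kappa$ is reflecting in $V$.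

**Claim 6.** In $V$, $[{=}\alpha]$ is alive for every ordinal $\alpha$.

*Proof.* Work in $V_0$. Let $\chi$ be large and regular, $p$ a condition and $\dot z\in H(\chi)$ a name. Let $N\prec H(\chi)$ be countable and contain $p,\dot z,\alpha$ and the poset; let $\delta=N\cap\omega_1$. Meet all dense sets in $N$ by a descending sequence in $N$ below $p$. Its conditions have domains below $\delta$, and by density the domain of their union is $\delta$. Add the pair $(\delta,\mathrm{otp}(N\cap\alpha))$; its second entry is a countable ordinal. The resulting $q\le p$ is generic over $N$, so it forces $N[\dot g]\cap\mathrm{Ord}=N\cap\mathrm{Ord}$, and it forces $\dot g(\delta)=\mathrm{otp}(N\cap\alpha)$. If $q$ is in the generic, $N[g]\prec H(\chi)^V$ contains $z=\dot z[g]$ and passes $[{=}\alpha]$. Such $q$ are dense. $\square$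

If $N$ passes $[{=}\alpha]$ and $\lambda\le\alpha$, then $g(N\cap\omega_1)=\mathrm{otp}(N\cap\alpha)\ge\mathrm{otp}(N\cap\lambda)$, so $N$ passes $[{\ge}\lambda]$. Likewise passing $[{\ge}\lambda']$ implies passing $[{\ge}\lambda]$ for $\lambda\le\lambda'$. Hence by Fact 2(d), in $V$ and its $\omega_1$-preserving extensions,
$$[{\ge}\lambda]\text{-proper}\;\Rightarrow\;[{\ge}\lambda']\text{-proper and }[{=}\alpha]\text{-proper, for all }\lambda',\alpha\ge\lambda.\tag{2}$$
Also, by Claim 6, all tests $[{\ge}\lambda]$ are alive in $V$.

The tests $[{\ge}\lambda]$ will measure how far the iteration has gone. A poset that is $[{\ge}\lambda]$-proper is harmless to all $[{=}\alpha]$ with $\alpha\ge\lambda$, that is, to all sets that have not yet been created.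

## 10. An iteration of length $\kappa$ with three kinds of stages

Fix $h:\kappa\to V_\kappa$ such that each $x\in V_\kappa$ equals $h(\eta)$ for unboundedly many $\eta$ of each residue mod $3$, where the residue of $\eta=\text{limit}+k$ is that of $k$. This is possible since $|V_\kappa|=\kappa$. We define a CS iteration $\langle P_\eta,\dot Q_\eta:\eta<\kappa\rangle$ with $P_\eta\in V_\kappa$, and nondecreasing ordinals $\lambda_\eta<\kappa$ in $V$, with $\lambda_0=\omega_1$ and suprema at limits.

**Type 0 ($\eta\equiv0$): create a set and assign a pair to it.** $Q_\eta=\mathrm{Col}(\omega_1,\lambda_\eta)$ (countable conditions), with generic surjection $e_\eta:\omega_1\to\lambda_\eta$, and $\lambda_{\eta+1}=\lambda_\eta+1$. Put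
$$T_\eta=\{\delta<\omega_1:g(\delta)=\mathrm{otp}(e_\eta[\delta])\}\in V[G_{\eta+1}].$$
If $h(\eta)=(\varphi,\dot A)$ with $\varphi(v_0,v_1)$ a $\Sigma_1$-formula and $\dot A$ a $P_\eta$-name, let $\varphi_\eta=\varphi$ and $A_\eta=\dot A[G_\eta]$. Otherwise let $\varphi_\eta$ be "$v_0\ne v_0$" and $A_\eta=\emptyset$.

The ordinals $\lambda_\eta$ for type 0 $\eta$ are strictly increasing, since $\lambda_\eta<\lambda_{\eta+1}$. The set $T_\eta$ is the trace of the test $[{=}\lambda_\eta]$. Indeed, let $N\prec H(\theta)$ be countable in an $\omega_1$-preserving extension, with $g,e_\eta,\lambda_\eta\in N$ and $\delta=N\cap\omega_1$. Then $e_\eta[\delta]\subseteq N\cap\lambda_\eta$, and each $\beta\in N\cap\lambda_\eta$ is $e_\eta(\gamma)$ for a least $\gamma$, which is in $N\cap\omega_1=\delta$. So $N\cap\lambda_\eta=e_\eta[\delta]$ and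
$$\delta\in T_\eta\iff g(\delta)=\mathrm{otp}(N\cap\lambda_\eta).\tag{3}$$

**Definition (respect).** For type 0 $\eta$ and $\zeta>\eta$, a poset $R\in V[G_\zeta]$ *respects $\eta$* if for every $r\in R$: either some $r'\le r$ forces $\varphi_\eta(T_\eta,A_\eta)$, or $R{\restriction}r$ is $[{=}\lambda_\eta]$-proper.

In words: $R$ may fail to be $[{=}\lambda_\eta]$-proper, and so may damage $T_\eta$, only below conditions from which $\varphi_\eta(T_\eta,A_\eta)$ can still be made true. Proper posets respect every $\eta$, by Fact 2(d). If $\varphi_\eta(T_\eta,A_\eta)$ already holds in $V[G_\zeta]$, every poset respects $\eta$, since every condition forces the statement. If $\varphi_\eta$ is "$v_0\neq v_0$", then $R$ respects $\eta$ iff $R{\restriction}r$ is $[{=}\lambda_\eta]$-proper for all $r$, that is, by Fact 2(d), iff $R$ is $[{=}\lambda_\eta]$-proper.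

**Type 1 ($\zeta\equiv1$): kill.** If $h(\zeta)=\eta<\zeta$ has type 0 and $V[G_\zeta]\models\varphi_\eta(T_\eta,A_\eta)$, let $Q_\zeta=C(T_\eta)$ (Claim 7 shows that $\omega_1\setminus T_\eta$ is uncountable); otherwise $Q_\zeta=\{1\}$. In both cases $\lambda_{\zeta+1}=\lambda_\zeta$.

**Type 2 ($\zeta\equiv2$): work towards $\mathsf{BPFA}$.** Suppose $h(\zeta)=(\psi,\dot a)$ with $\psi(v)$ a $\Sigma_1$-formula and $\dot a$ a $P_\zeta$-name, let $a=\dot a[G_\zeta]$, and suppose that in $V[G_\zeta]$ there are $R,\lambda$ with

1. $R$ is $[{\ge}\lambda]$-proper,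
2. $R$ respects every type 0 $\eta<\zeta$,
3. $1_R\Vdash\psi(a)$.

Then choose such $R=Q_\zeta\in V_\kappa[G_\zeta]$ and $\lambda<\kappa$. Otherwise $Q_\zeta=\{1\}$. Since $|P_\zeta|<\kappa$, we can fix $\lambda_{\zeta+1}\in[\lambda_\zeta,\kappa)$ in $V$ that is forced to be at least the chosen $\lambda$.

*The choice inside $V_\kappa[G_\zeta]$ is possible.* We claim that "1–3 hold for $R,\lambda$" is $\Sigma_2$ in $R,\lambda$ and the parameters $a$, $\psi$, $g$, $\omega_1$, $\langle(\lambda_\eta,\varphi_\eta,T_\eta,A_\eta):\eta<\zeta\text{ type }0\rangle$, which are all in $V_\kappa[G_\zeta]$. Property 1 is $\Sigma_2$ by Fact 2(c). Property 3 is $\Sigma_1$. Property 2 is a bounded quantification, over $\eta<\zeta$ and $r\in R$, of a disjunction of a statement "$\exists r'\le r$ forcing a $\Sigma_1$ statement" and a $\Sigma_2$ statement from Fact 2(c); in $\mathsf{ZFC}$, $\Sigma_2$ is closed under bounded quantification by Collection. Both $V[G_\zeta]$ and $V_\kappa[G_\zeta]$ satisfy $\mathsf{ZFC}$. By Lemma 1(b), if there are such $R,\lambda$ in $V[G_\zeta]$, there are some in $V_\kappa[G_\zeta]$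 as computed there, and these have the properties in $V[G_\zeta]$. Note that the $R,\lambda$ whose existence we test may be arbitrarily large, and in particular $\lambda=\kappa$ is allowed.

The next claim shows that every iterand is harmless to future sets (I1) and treats the existing sets correctly (I2).

**Claim 7.** For all $\xi<\kappa$:

(I1) $\Vdash_\xi\dot Q_\xi$ is $[{\ge}\lambda_{\xi+1}]$-proper;

(I2) $\Vdash_\xi\dot Q_\xi$ respects every type 0 $\eta<\xi$.

Hence $P_\xi$ is $[{\ge}\lambda_\xi]$-proper for $\xi<\kappa$, $P_\kappa$ is $[{\ge}\kappa]$-proper, and all of these preserve $\omega_1$.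

*Proof.* We induct on $\xi$. For $\xi'<\xi$ we have $\lambda_{\xi'+1}\le\lambda_\xi$, so by (I1) at $\xi'$ and (2), $\dot Q_{\xi'}$ is forced to be $[{\ge}\lambda_\xi]$-proper; and $P_{\xi'}$ preserves $\omega_1$. By Lemma 4 with $p^*=\emptyset$, $P_\xi$ is $[{\ge}\lambda_\xi]$-proper. As $[{\ge}\lambda_\xi]$ is alive in $V$, Fact 2(e) gives that $\omega_1$ is preserved and $[{\ge}\lambda_\xi]$ is alive in $V[G_\xi]$. The same argument at the end, with $\kappa$ in place of $\lambda_\xi$, handles $P_\kappa$.

*Types 0 and 2 and trivial steps.* $\mathrm{Col}(\omega_1,\lambda_\xi)$ is $\sigma$-closed, hence proper, and trivial posets are proper; so (I1) and (I2) hold for them. At a nontrivial type 2 step, $Q_\xi$ is $[{\ge}\lambda]$-proper for some $\lambda\le\lambda_{\xi+1}$, so (I1) follows from (2), and (I2) is property 2.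

*Nontrivial type 1 steps.* Let $Q_\xi=C(T_\eta)$, with $\eta<\xi$. In $V[G_\xi]$ let $N\prec H(\theta)$ be countable with $g,e_\eta,\lambda_\eta\in N$, and $\delta=N\cap\omega_1$.

(I1) Suppose $N$ passes $[{\ge}\lambda_\xi]$. Since $\lambda_\eta<\lambda_{\eta+1}\le\lambda_\xi$, we have $\lambda_\eta\in N\cap\lambda_\xi$, so $g(\delta)\ge\mathrm{otp}(N\cap\lambda_\xi)>\mathrm{otp}(N\cap\lambda_\eta)$, and $\delta\notin T_\eta$ by (3). As $[{\ge}\lambda_\xi]$ is alive in $V[G_\xi]$, such $N$ exist containing any given club, so $\omega_1\setminus T_\eta$ is stationary, and in particular uncountable. Lemma 5 gives that $C(T_\eta)$ is $[{\ge}\lambda_\xi]$-proper, and $\lambda_{\xi+1}=\lambda_\xi$.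

(I2) For $\eta$ itself: $\varphi_\eta(T_\eta,A_\eta)$ holds in $V[G_\xi]$, so it is forced by every condition. For type 0 $\eta'<\xi$ with $\eta'\ne\eta$: we have $\lambda_{\eta'}\ne\lambda_\eta$. Suppose $\lambda_{\eta'}\in N$ and $N$ passes $[{=}\lambda_{\eta'}]$. The smaller of $\lambda_\eta,\lambda_{\eta'}$ is an element of the intersection of $N$ with the larger, so $g(\delta)=\mathrm{otp}(N\cap\lambda_{\eta'})\ne\mathrm{otp}(N\cap\lambda_\eta)$, and $\delta\notin T_\eta$ by (3). By Lemma 5, $C(T_\eta)$ is $[{=}\lambda_{\eta'}]$-proper, and by Fact 2(d) so is each $C(T_\eta){\restriction}r$. $\square$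

## 11. In $W=V[G_\kappa]$ the set $T_\eta$ refutes $\varphi_\eta(\cdot,A_\eta)$

Let $G_\kappa$ be $P_\kappa$-generic over $V$ and $W=V[G_\kappa]$. We first see that everything in $H(\omega_2)^W$ appears before stage $\kappa$.

**Lemma 8.** $P_\kappa$ is $\kappa$-c.c., and:

(W1) each $a\in H(\omega_2)^W$ is $\dot a[G_\zeta]$ for some $\zeta<\kappa$ and some $P_\zeta$-name $\dot a\in V_\kappa$;

(W2) if $\varphi$ is $\Sigma_1$, $b\in H(\omega_2)^W$, and $W\models\varphi(b)$, then $V[G_\zeta]\models\varphi(b)$ for all large $\zeta<\kappa$.

*Proof.* Let $S=\{\xi<\kappa:\mathrm{cf}(\xi)=\omega_1\}$, a stationary subset of $\kappa$, and let $p_\xi\in P_\kappa$ for $\xi\in S$. Since $\mathrm{dom}(p_\xi)\cap\xi$ is countable, it is bounded in $\xi$. By Fodor's lemma there are $\beta<\kappa$ and a stationary set of $\xi\in S$ with $\mathrm{dom}(p_\xi)\cap\xi\subseteq\beta$. As $|P_\beta|<\kappa$, there are $u\in P_\beta$ and a stationary $S'$ with $p_\xi{\restriction}\xi=u$ for $\xi\in S'$. Choose $\xi<\xi'$ in $S'$ with $\mathrm{dom}(p_\xi)\subseteq\xi'$. Outside $\mathrm{dom}(u)$ the domain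 of $p_\xi$ lies in $[\xi,\xi')$ and that of $p_{\xi'}$ in $[\xi',\kappa)$. So $p_\xi\cup p_{\xi'}$ is a condition below both. Hence there is no antichain of size $\kappa$.

So each subset of $\omega_1$ in $W$ has a nice name built from $\omega_1$ antichains of size less than $\kappa$. As $P_\kappa=\bigcup_{\zeta<\kappa}P_\zeta$ and $\kappa$ is regular, this is a $P_\zeta$-name in $V_\kappa$ for some $\zeta<\kappa$.

(W1) Let $\pi$ be a surjection in $W$ from $\omega_1$ onto the transitive closure of $\{a\}$, with $\pi(i_0)=a$, and let $E=\{(i,j):\pi(i)\in\pi(j)\}$. Code $E$ and $i_0$ by a subset of $\omega_1$; it lies in some $V[G_\zeta]$, $\zeta<\kappa$. There we recover $\pi$ by recursion on the well-founded relation $E$, as $\pi(j)=\{\pi(i):i\mathrel Ej\}$, and so $a=\pi(i_0)\in H(\kappa)^{V[G_\zeta]}=V_\kappa[G_\zeta]$.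

(W2) Since $H(\omega_2)^W\prec_{\Sigma_1}W$, there is a witness for $\varphi(b)$ in $H(\omega_2)^W$. By (W1) it and $b$ are in $V[G_\zeta]$ for all large $\zeta<\kappa$, and $\Delta_0$ formulas are absolute. $\square$

**No $\Sigma_1$-definition with a parameter in $H(\omega_2)$.** Let $\varphi$ be $\Sigma_1$ and $A\in H(\omega_2)^W$. By (W1), $A=\dot A[G_\zeta]$ for a $P_\zeta$-name $\dot A\in V_\kappa$, $\zeta<\kappa$. Choose a type 0 $\eta\ge\zeta$ with $h(\eta)=(\varphi,\dot A)$; then $\varphi_\eta=\varphi$ and $A_\eta=A$. We show
$$W\models\varphi(T_\eta,A)\iff T_\eta\text{ is nonstationary in }W.\tag{4}$$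
So $\varphi(\cdot,A)$ is wrong about $T_\eta$.

**Step 1. If $W\models\varphi(T_\eta,A)$, then $T_\eta$ was killed.** By (W2) the statement holds in $V[G_\zeta]$ for all large $\zeta<\kappa$, in particular for some type 1 $\zeta>\eta$ with $h(\zeta)=\eta$. Then $Q_\zeta=C(T_\eta)$, and as $\omega_1$ is preserved, $T_\eta$ is nonstationary in $W$.

**Step 2. If $W\models\neg\varphi(T_\eta,A)$, then $T_\eta$ was protected.** Let $p^*\in G_\kappa$ force $\neg\varphi_\eta(T_\eta,A_\eta)$, and put $\alpha=\lambda_\eta$. We check that $p^*{\restriction}\xi\Vdash$ "$\dot Q_\xi{\restriction}p^*(\xi)$ is $[{=}\alpha]$-proper" for all $\xi<\kappa$.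

- For $\xi<\eta$: by (I1), $\dot Q_\xi$ is $[{\ge}\lambda_{\xi+1}]$-proper, and $\lambda_{\xi+1}\le\lambda_\eta=\alpha$; use (2) and Fact 2(d).
- For $\xi=\eta$: $Q_\eta$ is proper.
- For $\xi>\eta$: by (I2), $\dot Q_\xi$ respects $\eta$. Suppose some $s\le p^*{\restriction}\xi$ forced that some $\dot r'\le p^*(\xi)$ forces $\varphi_\eta(T_\eta,A_\eta)$. Then $s\cup\{(\xi,\dot r')\}\cup p^*{\restriction}(\xi,\kappa)\le p^*$ would force that $\varphi_\eta(T_\eta,A_\eta)$ holds in $V[G_{\xi+1}]$, hence in $W$ by upward absoluteness, a contradiction. So $p^*{\restriction}\xi$ forces the second alternative in the definition of respect for $r=p^*(\xi)$, which is what we want.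

By Lemma 4, $P_\kappa{\restriction}p^*$ is $[{=}\alpha]$-proper. By Claim 6 and Fact 2(e), $[{=}\alpha]$ is alive in $W$. Given a club $C\subseteq\omega_1$ in $W$, take a countable $N\prec H(\theta)^W$ with $C,g,e_\eta,\alpha\in N$ passing $[{=}\alpha]$, and $\delta=N\cap\omega_1$. Then $\delta\in C$, and by (3), $\delta\in T_\eta$. So $T_\eta$ is stationary in $W$. This proves (4). $\square$

## 12. The tail of the iteration as an iteration in $V[G_\zeta]$

To prove $\mathsf{BPFA}$ in $W$ we apply Lemma 4 inside $V[G_\zeta]$ to the part of the iteration after $\zeta$. So we must know that this part is, in $V[G_\zeta]$, a CS iteration. The only real point is that a countable support chosen in $V[G_\zeta]$ is covered by one in $V$, and Fact 2(e) gives this.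

Fix $\zeta<\kappa$ and let $M=V[G_\zeta]$. For $\xi\in[\zeta,\kappa]$ let $D_\xi=\{p\in P_\xi:p{\restriction}\zeta\in G_\zeta\}$, and for $p,q\in D_\xi$ let
$$p\le^*q\iff\text{there is }u\in G_\zeta\text{ with }u\le p{\restriction}\zeta\text{ and }u\cup p{\restriction}[\zeta,\xi)\le_\xi q .$$
This is a preorder. For transitivity, let $u$ witness $p\le^*q$ and $v$ witness $q\le^*r$, and take $w\in G_\zeta$ below both. Then $w\cup p{\restriction}[\zeta,\xi)\le w\cup q{\restriction}[\zeta,\xi)\le v\cup q{\restriction}[\zeta,\xi)\le r$. If $p\le q$ in $P_\xi$ and $p\in D_\xi$, then $p\le^*q$ via $u=p{\restriction}\zeta$.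

**Step 1. The $M$-generic filters on $D_\xi$ are exactly the $V$-generic filters $G_\xi$ on $P_\xi$ with $G_\xi\cap P_\zeta=G_\zeta$.** Let $G_\xi$ be of the second kind. Then $G_\xi\subseteq D_\xi$. If $p\in G_\xi$ and $u$ witnesses $p\le^*q$, take $w\in G_\xi$ below $u$ and $p$; then $w\le u\cup p{\restriction}[\zeta,\xi)\le q$, so $q\in G_\xi$. Hence $G_\xi$ is a filter for $\le^*$. For genericity let $B=\dot B[G_\zeta]$ be dense in $D_\xi$, and let $u\in G_\zeta$ force this. The set of all $v\cup e{\restriction}[\zeta,\xi)$ with $v\le e{\restriction}\zeta$ and $v\Vdash e\in\dot B$ is dense below $u$ in $P_\xi$: given $p\le u$, in an extension by a generic $G'_\zeta\ni p{\restriction}\zeta$ there is $e\in\dot B[G'_\zeta]$ with $e\le^*p$, and we can choose $v\in G'_\zeta$ which witnesses this and forces $e\in\dot B$; then $v\cup e{\restriction}[\zeta,\xi)\le p$. So $G_\xi$ contains some such $v\cup e{\restriction}[\zeta,\xi)\le e$; hence $v\in G_\zeta$, $e\in B$ and $e\in G_\xi$.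

Conversely, let $H$ be an $M$-generic filter on $D_\xi$. It is upward closed in $P_\xi$. If $p,q\in H$, take $r\in H$ with $r\le^*p,q$ and $w\in G_\zeta$ witnessing both. Then $r\le^*w\cup r{\restriction}[\zeta,\xi)$, so $w\cup r{\restriction}[\zeta,\xi)$ is in $H$, and it is $\le p,q$. If $B\in V$ is dense in $P_\xi$ and $p\in D_\xi$, then $\{e{\restriction}\zeta:e\in B,\,e\le p\}$ is dense below $p{\restriction}\zeta$, so $B$ has an element $e\le p$ in $D_\xi$; hence $H$ meets $B$. Finally $H\cap P_\zeta=G_\zeta$: elements of $D_\xi\cap P_\zeta$ are in $G_\zeta$; and if $u\in G_\zeta$ and $p\in H$, some $w\in G_\zeta$ is below $u$ and $p{\restriction}\zeta$, so $w\cup p{\restriction}[\zeta,\xi)\le u$ and $p\le^*u$, hence $u\in H$.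

**Step 2. The iteration in $M$.** In $M$ define a CS iteration $\langle I_\xi,\dot S_\xi:\zeta\le\xi<\kappa\rangle$, with $I_\zeta=\{\emptyset\}$ and limit $I_\kappa$, and maps $p\mapsto\hat p$ from $D_\xi$ to $I_\xi$. By induction on $\xi\le\kappa$ we prove, for all generic $G_\zeta$:

(F1) for $p,q\in D_\xi$: $p\le^*q$ iff $\hat p\le\hat q$;

(F2) for each $f\in I_\xi$ there is $s\in D_\xi$ with $\Vdash_{I_\tau}\hat s(\tau)=f(\tau)$ for all $\tau\in[\zeta,\xi)$.

Given (F1) and (F2) at $\xi$, the map $p\mapsto\hat p$ preserves and reflects the order and is onto up to equivalence. So by Step 1 the $I_\xi$-generics $H_\xi$ over $M$ correspond to the $V$-generics $G_\xi$ on $P_\xi$ with $G_\xi\cap P_\zeta=G_\zeta$, via $G_\xi=\{p\in D_\xi:\hat p\in H_\xi\}$, and $M[H_\xi]=V[G_\xi]$. For $\xi<\kappa$ let $\dot S_\xi$ be the $I_\xi$-name for $\dot Q_\xi[G_\xi]$. For $p\in D_\xi$ let $\mathrm{dom}(\hat p)=\mathrm{dom}(p)\setminus\zeta$, and for $\tau$ in it let $\hat p(\tau)$ be the $I_\tau$-name for $p(\tau)[G_\tau]$. So $\hat p$ depends only on $p{\restriction}[\zeta,\xi)$, and the correspondences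 at different stages cohere. Definition of $I_\xi$ and $\hat p$ on $D_\xi$ uses only the correspondence below $\xi$.

**Step 3. Proof of (F1).** By the correspondence below $\xi$, $\hat p\le\hat q$ holds iff
$$\begin{gathered}\text{for every }\tau\in[\zeta,\xi)\text{ and every }V\text{-generic }G_\tau\text{ with }G_\tau\cap P_\zeta=G_\zeta\text{ and }p{\restriction}\tau\in G_\tau:\\ p(\tau)[G_\tau]\le q(\tau)[G_\tau].\end{gathered}\tag{5}$$
Let $u$ witness $p\le^*q$. If $G_\tau$ is as in (5), then $u\in G_\zeta\subseteq G_\tau$ and $p{\restriction}\tau\in G_\tau$, so $u\cup p{\restriction}[\zeta,\tau)\in G_\tau$, and this condition forces $p(\tau)\le q(\tau)$. So (5) holds. Conversely let $\hat p\le\hat q$. Choose $u\in G_\zeta$ below $p{\restriction}\zeta$ and $q{\restriction}\zeta$ that forces this over $V$. If $G'_\tau$ is $P_\tau$-generic over $V$ and contains $u\cup p{\restriction}[\zeta,\tau)$, then $u\in G'_\zeta$ and $p{\restriction}\tau\in G'_\tau$; so (5), for $G'_\zeta$, gives $p(\tau)[G'_\tau]\le q(\tau)[G'_\tau]$. Thus $u\cup p{\restriction}[\zeta,\tau)\Vdash p(\tau)\le q(\tau)$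 for all $\tau\in[\zeta,\xi)$, and $u\le q{\restriction}\zeta$. Hence $u\cup p{\restriction}[\zeta,\xi)\le q$, that is, $p\le^*q$.

**Step 4. Proof of (F2).** Let $\dot f$ be a $P_\zeta$-name for $f$. By Claim 7, $P_\zeta$ is $[{\ge}\lambda_\zeta]$-proper, and $[{\ge}\lambda_\zeta]$ is alive in $V$. So by Fact 2(e) there are $X\subseteq[\zeta,\xi)$ in $V$, countable in $V$, and $u\in G_\zeta$ forcing $\dot f\in I_\xi$ and $\mathrm{dom}(\dot f)\subseteq X$. In $V$, for $\tau\in X$ let $s(\tau)$ be a $P_\tau$-name for: the value of $\dot f[G_\zeta](\tau)$ under the $I_\tau$-generic $H_\tau$ corresponding to $G_\tau$, if $u\in G_\zeta$ and $\tau\in\mathrm{dom}(\dot f[G_\zeta])$; and $1$ otherwise. This is a name for an element of $\dot Q_\tau$. Then $s=u\cup\langle s(\tau):\tau\in X\rangle$ has countable domain in $V$, so $s\in P_\xi$, and $s{\restriction}\zeta=u\in G_\zeta$; so $s\in D_\xi$. By its definition $\hat s(\tau)$ is forced to equal $f(\tau)$ for all $\tau$.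

Thus $W=M[H_\kappa]$, where $H_\kappa$ is generic over $M$ for the CS iteration $I_\kappa$ computed in $M$. For $\xi\in[\zeta,\kappa)$, $I_\xi$ forces that $\dot S_\xi=\dot Q_\xi[G_\xi]$ has the properties (I1) and (I2), since $M[H_\xi]=V[G_\xi]$. Likewise all $I_\xi$, $\xi\in[\zeta,\kappa]$, preserve $\omega_1$ by Claim 7.

## 13. $W$ satisfies $\mathsf{BPFA}$

By Bagaria's theorem it suffices to show: if $Q\in W$ is proper, $\psi$ is $\Sigma_1$, $a\in H(\omega_2)^W$, and some $q\in Q$ forces $\psi(a)$, then $W\models\psi(a)$. Then $H(\omega_2)^W\models\psi(a)$, because $H(\omega_2)^W\prec_{\Sigma_1}W$; and the other direction of $H(\omega_2)^W\prec_{\Sigma_1}W^Q$ is upward absoluteness. Replacing $Q$ by $Q{\restriction}q$, assume $1_Q\Vdash\psi(a)$.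

**Step 1. The candidate poset at an earlier stage.** By (W1) and the choice of $h$, take a type 2 $\zeta$ with $h(\zeta)=(\psi,\dot a)$, where $\dot a$ is a $P_\zeta$-name with $\dot a[G_\zeta]=a$. Work in $M=V[G_\zeta]$, with the notation of Section 12. Let $\dot Q$ be an $I_\kappa$-name for $Q$, let $f\in H_\kappa$ force "$\dot Q$ is proper and $1\Vdash_{\dot Q}\psi(\check a)$", and let
$$R=(I_\kappa{\restriction}f)*\dot Q .$$
This is the part below $(f,1)$ of a CS iteration of length $\kappa+1$ (indexed from $\zeta$), the last iterand being $\dot Q$ if $f$ is in the generic and trivial otherwise. All its proper initial stages, the $I_\xi$ with $\xi\in[\zeta,\kappa]$, preserve $\omega_1$, so Lemma 4 is available. We check properties 1–3 of a type 2 stage for $R$ and $\lambda=\kappa$.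

**Step 2. $R$ is $[{\ge}\kappa]$-proper.** By (I1), $\dot S_\xi$ is $[{\ge}\lambda_{\xi+1}]$-proper, hence $[{\ge}\kappa]$-proper by (2), and so is its part below $f(\xi)$ by Fact 2(d). The last iterand is proper. Apply Lemma 4 in $M$ with $p^*=(f,1)$.

**Step 3. $R$ respects every type 0 $\eta<\zeta$.** Let $r=(p_1,\dot q_1)\in R$ be such that no $r'\le r$ forces $\varphi_\eta(T_\eta,A_\eta)$; we must show that $R{\restriction}r$ is $[{=}\lambda_\eta]$-proper. For $\xi\in[\zeta,\kappa)$, $p_1{\restriction}\xi$ forces that no condition below $p_1(\xi)$ in $\dot S_\xi$ forces $\varphi_\eta(T_\eta,A_\eta)$. Otherwise there are $s\le p_1{\restriction}\xi$ and $\dot t$ such that $s$ forces "$\dot t\le p_1(\xi)$ and $\dot t\Vdash\varphi_\eta(T_\eta,A_\eta)$"; then $(s\cup\{(\xi,\dot t)\}\cup p_1{\restriction}(\xi,\kappa),\dot q_1)\le r$ forces $\varphi_\eta(T_\eta,A_\eta)$ by upward absoluteness, contrary to the choice of $r$. Since $\eta<\zeta\le\xi$, (I2) says that $\dot S_\xi$ respects $\eta$; so $p_1{\restriction}\xi$ forces $\dot S_\xi{\restriction}p_1(\xi)$ to be $[{=}\lambda_\eta]$-proper.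 Also $p_1\le f$ forces $\dot Q{\restriction}\dot q_1$ to be proper, hence $[{=}\lambda_\eta]$-proper. By Lemma 4 with $p^*=r$, $R{\restriction}r$ is $[{=}\lambda_\eta]$-proper.

**Step 4. The bookkeeping has done its work.** By the choice of $f$, $1_R\Vdash\psi(a)$. So at stage $\zeta$ there were $R,\lambda$ with properties 1–3, and hence a poset $Q_\zeta$ with $1\Vdash\psi(a)$ was chosen, in general a different one and an element of $V_\kappa[G_\zeta]$. Thus $V[G_{\zeta+1}]\models\psi(a)$, and $W\models\psi(a)$ by upward absoluteness.

Hence $W\models\mathsf{BPFA}$, and together with (4) this proves Theorem B. $\blacksquare$
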